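\title{Invariance under $\mathbb{P}^1$ implies invariance under all projective spaces}

\begin{abstract}
We prove that a $\mathbb{P}^1$-invariant Zariski sheaf on the smooth schemes over a quasi-compact quasi-separated base, with values in a stable $\infty$-category, is $\mathbb{P}^n$-invariant for every $n\geq 1$. Consequently the $S^1$-stable premotivic $\infty$-category obtained by contracting $\mathbb{P}^1$ agrees with the one obtained by contracting all projective spaces, which answers a question of Binda, Park and {\O}stv{\ae}r. The proof reduces to the blow-up of the origin in the affine plane, and treats it by comparing the toric charts attached to a hexagon of characters. We also obtain invariance under projective, Grassmann and flag bundles and, for Nisnevich sheaves, under blow-ups in smooth centers, and we show that the even-dimensional projective spaces cannot take the place of $\mathbb{P}^1$.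
\end{abstract}

\section{Introduction}\label{sec:intro}

A cohomology theory for smooth schemes over a base $S$ can be encoded as a sheaf of spectra $F$ on the category of smooth $S$-schemes, and one singles out a class of theories by asking that a chosen scheme $I$ be invisible to them: $F(X)\simeq F(X\times I)$ for all $X$. For $I=\mathbb{A}^1$ all affine spaces become invisible at once, because $\mathbb{A}^n$ is a product of lines. The cohomology of the structure sheaf sees $\mathbb{A}^1$ but sees no projective space, so in order to keep theories of this kind one contracts projective spaces instead. Now there is a choice to make: one can contract $\mathbb{P}^1$ alone, or all $\mathbb{P}^n$. We show that for sheaves of spectra the choice does not matter.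

\subsection{The question}\label{subsec:question}

Let $\mathrm{Sch}$ be the category of quasi-compact quasi-separated schemes. For $S\in\mathrm{Sch}$ let $\mathrm{Sm}/S$ be the category of smooth separated $S$-schemes of finite type, with the Nisnevich topology. The schemes $\mathbb{A}^n$, $\mathbb{G}_m$, $\mathbb{P}^n$ are taken over $\mathbb{Z}$, and so is the product of an $S$-scheme with a $\mathbb{Z}$-scheme. An object of $\mathrm{CAlg}(\mathrm{Pr}^L)$ is a presentable symmetric monoidal $\infty$-category whose tensor product preserves colimits in each variable; morphisms are symmetric monoidal functors that preserve colimits.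

An \emph{$\mathrm{Sm}$-premotivic $\infty$-category} is a functor $\mathcal{C}\colon\mathrm{Sch}^{\mathrm{op}}\to\mathrm{CAlg}(\mathrm{Pr}^L)$, $S\mapsto\mathcal{C}(S)$, $f\mapsto f^*$, such that for every smooth morphism $f$ the functor $f^*$ has a left adjoint $f_\sharp$ and the smooth base change and smooth projection formulas hold: the exchange map $f'_\sharp g'^*\to g^*f_\sharp$ is an equivalence for every cartesian square $fg'=gf'$, and so is $f_\sharp(A\otimes f^*B)\to f_\sharp A\otimes B$ for all $A$ and $B$. A \emph{morphism} $\phi\colon\mathcal{C}\to\mathcal{D}$ is a natural transformation such that the exchange transformations $f_\sharp\phi\to\phi f_\sharp$ are equivalences for smooth $f$. It is an \emph{equivalence} if each $\phi_S$ is an equivalence of symmetric monoidal $\infty$-categories.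

Recall that the localization of a presentable $\infty$-category at a set $W$ of morphisms is the full subcategory of the objects $G$ for which $\mathrm{Map}(B,G)\to\mathrm{Map}(A,G)$ is an equivalence for every $A\to B$ in $W$, and that its inclusion has a left adjoint. Let $\mathrm{Shv}_{Nis,\mathbb{P}^\bullet}(\mathrm{Sm}/S)$ be the localization of the $\infty$-category of Nisnevich sheaves of spaces on $\mathrm{Sm}/S$ at the projections $X\times\mathbb{P}^n\to X$ for all $X\in\mathrm{Sm}/S$ and all $n\geq1$, and let $\mathrm{Shv}_{Nis,\mathbb{P}^1}(\mathrm{Sm}/S)$ be the localization at the projections $X\times\mathbb{P}^1\to X$ only. As $S$ varies, these $\infty$-categories and their pointed versions form $\mathrm{Sm}$-premotivic $\infty$-categories $\mathcal{H}^{\mathbb{P}^\bullet}$, $\mathcal{H}^{\mathbb{P}^\bullet}_*$ and $\mathcal{H}^{\mathbb{P}^1}$, $\mathcal{H}^{\mathbb{P}^1}_*$. Inverting $S^1$ in the pointed versions gives the $S^1$-stabilizations $\mathcal{SH}^{\mathbb{P}^\bullet}_{S^1}$ and $\mathcal{SH}^{\mathbb{P}^1}_{S^1}$. The $\mathbb{P}^\bullet$-localization inverts more maps than the $\mathbb{P}^1$-localization,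 so there is a canonical morphism of $\mathrm{Sm}$-premotivic $\infty$-categories
\begin{equation}\label{eq:canonical}
\mathcal{SH}^{\mathbb{P}^1}_{S^1}\longrightarrow\mathcal{SH}^{\mathbb{P}^\bullet}_{S^1},
\end{equation}
which sends the suspension spectrum $\Sigma^\infty X_+$ of $X\in\mathrm{Sm}/S$ to that of $X$. The question, posed by Binda, Park and {\O}stv{\ae}r \cite{BPO}, is whether \eqref{eq:canonical} is an equivalence.

\subsection{Results}\label{subsec:results}

\begin{theorem}\label{thm:main}
The canonical morphism $\mathcal{SH}^{\mathbb{P}^1}_{S^1}\to\mathcal{SH}^{\mathbb{P}^\bullet}_{S^1}$ is an equivalence of $\mathrm{Sm}$-premotivic $\infty$-categories.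
\end{theorem}

This follows from a statement about a single sheaf, in which only finite Zariski descent and stability play a role. Fix $S\in\mathrm{Sch}$ and a stable $\infty$-category $\mathcal{D}$, for example spectra.

\begin{definition}\label{def:sheaf}
A \emph{distinguished square} consists of $X\in\mathrm{Sm}/S$, a quasi-compact open $U\subset X$ and an \'etale morphism $p\colon V\to X$ in $\mathrm{Sm}/S$ that is an isomorphism over the reduced complement of $U$. Let $F\colon(\mathrm{Sm}/S)^{\mathrm{op}}\to\mathcal{D}$ be a functor.
\begin{enumerate}
\item $F$ is a \emph{Zariski sheaf} if $F(\emptyset)=0$ and $F(U\cup V)\simeq F(U)\times_{F(U\cap V)}F(V)$ for all quasi-compact opens $U,V$ of an object of $\mathrm{Sm}/S$.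
\item $F$ is a \emph{Nisnevich sheaf} if $F(\emptyset)=0$ and $F(X)\simeq F(U)\times_{F(U\times_XV)}F(V)$ for every distinguished square.
\item $F$ is \emph{$\mathbb{P}^n$-invariant} if $F(X)\to F(X\times\mathbb{P}^n)$ is an equivalence for all $X\in\mathrm{Sm}/S$.
\end{enumerate}
\end{definition}

A cover by two quasi-compact opens is a distinguished square, so Nisnevich sheaves are Zariski sheaves.

\begin{theorem}\label{thm:inv}
A $\mathbb{P}^1$-invariant Zariski sheaf $F\colon(\mathrm{Sm}/S)^{\mathrm{op}}\to\mathcal{D}$ is $\mathbb{P}^n$-invariant for all $n\geq1$.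
\end{theorem}

\begin{theorem}\label{thm:more}
Let $F$ be as in Theorem~\ref{thm:inv} and let $X\in\mathrm{Sm}/S$.
\begin{enumerate}
\item Let $\mathcal{V}$ be a vector bundle of constant rank $r\geq1$ on $X$, and let $Y\to X$ be the bundle of projective spaces, a bundle of Grassmannians or the bundle of full flags of $\mathcal{V}$. Then $F(X)\to F(Y)$ is an equivalence.
\item Suppose that $F$ is a Nisnevich sheaf, and let $Z\subset X$ be a closed subscheme that is smooth over $S$ and of codimension $\geq1$ everywhere. Then $F(X)\to F(\mathrm{Bl}_ZX)$ is an equivalence. Hence $\mathrm{Bl}_ZX\to X$ becomes an equivalence in $\mathcal{SH}^{\mathbb{P}^1}_{S^1}(S)$.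
\item The projective line cannot be replaced by the even-dimensional projective spaces: over $S=\mathrm{Spec}\,\mathbb{R}$ there is a Nisnevich sheaf of spectra that is $\mathbb{P}^{2m}$-invariant for all $m\geq1$ but not $\mathbb{P}^1$-invariant.
\end{enumerate}
\end{theorem}

\subsection{First cases}\label{subsec:first}

The following two examples support the guess that the answer is yes.

\begin{example}\label{ex:O}
Let $S=\mathrm{Spec}\,A$ with $A\neq0$, and let $F(Y)=R\Gamma(Y,\mathcal{O}_Y)$ in the derived $\infty$-category of $A$. This is a Zariski sheaf by the Mayer--Vietoris sequence. For $X=\mathrm{Spec}\,B$ the cohomology of the structure sheaf of $\mathbb{P}^n_B$ is $B$ in degree $0$. A general $X$ is separated, so it has a finite cover by affine opens with affine intersections, and Lemma~\ref{lem:glue} below shows that $F$ is $\mathbb{P}^n$-invariant for all $n$. It is not $\mathbb{A}^1$-invariant, since $F(S\times\mathbb{A}^1)=A[t]$.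
\end{example}

\begin{example}\label{ex:A1}
Let $F$ be as in Theorem~\ref{thm:inv} and assume in addition that $F$ is $\mathbb{A}^1$-invariant. The standard cover of $\mathbb{P}^1$ gives $F(X)\simeq F(X)\times_{F(X\times\mathbb{G}_m)}F(X)$, and in a stable $\infty$-category this forces $F(X)\simeq F(X\times\mathbb{G}_m)$. Every intersection $D$ of standard charts of $\mathbb{P}^n$ is a product of copies of $\mathbb{A}^1$ and $\mathbb{G}_m$, so $F(X)\simeq F(X\times D)$. If $F(X)\simeq F(X\times W)$ holds for $W=W_1$, $W_2$ and $W_1\cap W_2$, it holds for $W_1\cup W_2$. Induction on the number of charts gives $F(X)\simeq F(X\times\mathbb{P}^n)$.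
\end{example}

Without $\mathbb{A}^1$-invariance the values of $F$ on the charts are unknown, and the formal arguments stop working. Iterating the hypothesis gives invariance under $(\mathbb{P}^1)^n$, but $\mathbb{P}^n$ is not a product. One could hope for a contracting homotopy $h\colon\mathbb{P}^n\times\mathbb{P}^1\to\mathbb{P}^n$ that is the identity at $0$ and constant at $\infty$; it would suffice, because restriction to $0$ and restriction to $\infty$ are both inverse to the pullback along the projection. But over a field no such $h$ exists: writing $h^*\mathcal{O}(1)\cong\mathcal{O}(a,b)$, restriction to $0$ gives $a=1$ and restriction to $\infty$ gives $a=0$. Finally, Theorem~\ref{thm:more}(3) shows that invariance under one projective space does not in general pass to another one.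

\subsection{The method}\label{subsec:method}

Blowing up $\mathbb{P}^n$ along a linear subspace of codimension two gives a $\mathbb{P}^{n-1}$-bundle over $\mathbb{P}^1$. By induction on $n$ the bundle is invisible to $F$, so everything depends on whether $F$ sees the blow-up, and this is a local question about the origin of $\mathbb{A}^2$ (Section~\ref{sec:induction}). To answer it we treat the values of $F$ on finitely many toric charts as unknowns. Invariance under $\mathbb{P}^1$ gives relations among them. An error term measures how far the value on a chart is from being glued out of smaller pieces; the relations transport this error term halfway around a hexagon, and there a last relation forces it to vanish (Section~\ref{sec:plane}). Section~\ref{sec:tools} collects the tools, Section~\ref{sec:stab} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:inv}, and Sections~\ref{sec:bundles} and~\ref{sec:real} prove Theorem~\ref{thm:more}.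

\section{Stable categories and gluing}\label{sec:tools}

We use the following properties of a stable $\infty$-category $\mathcal{D}$. It has a zero object, finite limits and finite colimits; finite products and coproducts agree; a commutative square is cartesian if and only if it is cocartesian. A morphism is an equivalence if and only if its fiber, or its cofiber, is zero. For a small category $J$, limits and colimits in $\mathrm{Fun}(J,\mathcal{D})$ are computed objectwise, and since colimits commute with colimits, the cofiber of a morphism between cocartesian squares is a cocartesian square; the same holds for fibers. In a cocartesian square with sides $A\to B$, $A\to C$ and last vertex $D$, the map $C\to D$ is an equivalence if $A\to B$ is one, and $B\oplus C\to D$ is an equivalence if $A=0$. Finally, consider two squares pasted side by side whose outer rectangle is cocartesian. If the left square is cocartesian, so is the right one, by pasting of pushouts; if the right square is cocartesian, so is the left one, by pasting of pullbacks.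

Every object of $\mathrm{Sm}/S$ is quasi-compact and quasi-separated. Hence finite intersections of quasi-compact opens, and their preimages under morphisms of $\mathrm{Sm}/S$, are quasi-compact opens, and these are again objects of $\mathrm{Sm}/S$. Call a morphism $Y'\to Y$ in $\mathrm{Sm}/S$ an \emph{$F$-equivalence} if $F(Y)\to F(Y')$ is an equivalence. If two of $f$, $g$, $gf$ are $F$-equivalences, so is the third.

\begin{lemma}\label{lem:glue}
Let $F$ be a Zariski sheaf, $f\colon Y'\to Y$ a morphism in $\mathrm{Sm}/S$, and $Y=U_1\cup\dots\cup U_k$ a cover by quasi-compact opens. Put $U_I=\bigcap_{j\in I}U_j$. If $f^{-1}(U_I)\to U_I$ is an $F$-equivalence for every nonempty $I\subset\{1,\dots,k\}$, then $f$ is an $F$-equivalence.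
\end{lemma}

\begin{proof}
We use induction on $k$, the cases $k\leq1$ being trivial. Let $V=U_2\cup\dots\cup U_k$. Both $V$ and $U_1\cap V=\bigcup_{j\geq2}(U_1\cap U_j)$ are covered by $k-1$ opens whose intersections are among the $U_I$. So $f$ is an $F$-equivalence over $V$, over $U_1\cap V$ and over $U_1$. The map $F(Y)\to F(Y')$ is the induced map of fiber products.
\end{proof}

\begin{lemma}\label{lem:excise}
Let $(X,U,p\colon V\to X)$ be a distinguished square and let $f\colon X'\to X$ be a morphism in $\mathrm{Sm}/S$ that is an isomorphism over $U$. Assume that $F$ is a Nisnevich sheaf, or that $F$ is a Zariski sheaf and $p$ is an open immersion. Then $f$ is an $F$-equivalence if and only if $X'\times_XV\to V$ is one.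
\end{lemma}

\begin{proof}
The base change of the square along $f$ is a distinguished square, and an open cover if $p$ is an open immersion. For $W$ one of $X$, $U$, $V$, $U\times_XV$ let $G(W)$ be the fiber of $F(W)\to F(X'\times_XW)$. Then $G(X)\simeq G(U)\times_{G(U\times_XV)}G(V)$, and $G(U)=G(U\times_XV)=0$ because $f$ is an isomorphism over $U$. Hence $G(X)\simeq G(V)$.
\end{proof}

\section{The stable categories as categories of sheaves of spectra}\label{sec:stab}

The objects of $\mathcal{SH}^{\mathbb{P}^1}_{S^1}(S)$ are defined by a universal property. To apply Theorem~\ref{thm:inv} we describe them as functors on $\mathrm{Sm}/S$. It is a standard fact that a presheaf of spaces on $\mathrm{Sm}/S$ is a sheaf for the Nisnevich topology if and only if it sends $\emptyset$ to a point and distinguished squares to cartesian squares. Theorem~\ref{thm:main} needs only that a sheaf $G$ sends open covers $U\cup V$ to cartesian squares, and this is immediate: the covering sieve generated by $U$ and $V$ is the pushout of the presheaves represented by $U$ and $V$ along the one represented by $U\cap V$.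

\begin{proposition}\label{prop:describe}
Let $S\in\mathrm{Sch}$. Then $\mathcal{SH}^{\mathbb{P}^1}_{S^1}(S)$ is the $\infty$-category of $\mathbb{P}^1$-invariant Nisnevich sheaves of spectra on $\mathrm{Sm}/S$, and $\mathcal{SH}^{\mathbb{P}^\bullet}_{S^1}(S)$ is its full subcategory of sheaves that are $\mathbb{P}^n$-invariant for all $n\geq1$. The canonical functor \eqref{eq:canonical} is left adjoint to the inclusion. In both $\infty$-categories $\mathrm{Map}(\Sigma^\infty X_+,F)\simeq\Omega^\infty F(X)$.
\end{proposition}

\begin{proof}
Let $\mathcal{T}$ be the $\infty$-category of Nisnevich sheaves of spaces on $\mathrm{Sm}/S$ and let $L\mathcal{T}\subset\mathcal{T}$ be one of the two localizations.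

\emph{Inverting $S^1$ is stabilizing.} For $\mathcal{C}\in\mathrm{CAlg}(\mathrm{Pr}^L)$ and $c\in\mathcal{C}$, the inversion $\mathcal{C}[c^{-1}]$ is initial among the morphisms out of $\mathcal{C}$ that make $c$ invertible for the tensor product. If $c$ is the image of $c_0$ under $\mathcal{C}_0\to\mathcal{C}$, then $\mathcal{C}\otimes_{\mathcal{C}_0}\mathcal{C}_0[c_0^{-1}]$, which is the pushout in $\mathrm{CAlg}(\mathrm{Pr}^L)$, has the same universal property. For presentable $\mathcal{C}$ one has $\mathcal{C}\otimes\mathrm{Spc}_*\simeq\mathcal{C}_*$ and $\mathcal{C}\otimes\mathrm{Sp}\simeq\mathrm{Sp}(\mathcal{C})$, and $\mathrm{Spc}_*[(S^1)^{-1}]\simeq\mathrm{Sp}$ in $\mathrm{CAlg}(\mathrm{Pr}^L)$; see \cite[\S4.8.2]{HA} and \cite{Robalo}. Base change along $\mathrm{Spc}_*\to(L\mathcal{T})_*$ therefore gives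
\[
(L\mathcal{T})_*[(S^1)^{-1}]\simeq(L\mathcal{T}\otimes\mathrm{Spc}_*)\otimes_{\mathrm{Spc}_*}\mathrm{Sp}\simeq L\mathcal{T}\otimes\mathrm{Sp}\simeq\mathrm{Sp}(L\mathcal{T}).
\]

\emph{Spectrum objects.} Here $\mathrm{Sp}(\mathcal{C})=\lim(\cdots\xrightarrow{\Omega}\mathcal{C}_*\xrightarrow{\Omega}\mathcal{C}_*)$, so an object is a sequence of pointed objects $G_k$, $k\geq0$, with equivalences $G_k\simeq\Omega G_{k+1}$. Both $\mathcal{T}$ and $L\mathcal{T}$ are full subcategories of presheaves of spaces that are closed under limits. Hence $\mathrm{Sp}(L\mathcal{T})$ is the full subcategory of those presheaves of spectra $F$ for which every $G_k=\Omega^{\infty-k}F=\Omega^\infty\Sigma^kF$ lies in $L\mathcal{T}$. By the Yoneda lemma, a sheaf $G$ is local for $X\times\mathbb{P}^n\to X$ if and only if $G(X)\to G(X\times\mathbb{P}^n)$ is an equivalence. The functors $\Omega^{\infty-k}\colon\mathrm{Sp}\to\mathrm{Spc}$ preserve limits, and they are jointly conservative because $\pi_jE=\pi_{j+k}\Omega^{\infty-k}E$ for $j+k\geq0$. So the sheaf condition and the invariance conditions hold for all $G_k$ if and only if they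 hold for $F$. This proves the first assertion.

\emph{Adjoints.} The canonical functor is obtained from the localization functor between the two unstable categories by tensoring with $\mathrm{Sp}$. Its right adjoint applies the right adjoint of that localization functor, the inclusion, to each $G_k$. The formula for mapping spaces follows from the adjunction between $\Sigma^\infty(-)_+$ and $F\mapsto G_0$ and the Yoneda lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:inv}]
By Theorem~\ref{thm:inv} with $\mathcal{D}=\mathrm{Sp}$, the inclusion in Proposition~\ref{prop:describe} is an equality for every $S$, so its left adjoint is an equivalence. A symmetric monoidal functor that is an equivalence of underlying $\infty$-categories is an equivalence of symmetric monoidal $\infty$-categories, and \eqref{eq:canonical} is a morphism of $\mathrm{Sm}$-premotivic $\infty$-categories.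
\end{proof}

\section{From the blown-up plane to projective space}\label{sec:induction}

In this section and the next, $F\colon(\mathrm{Sm}/S)^{\mathrm{op}}\to\mathcal{D}$ is a $\mathbb{P}^1$-invariant Zariski sheaf. Let
\[
\mathrm{Bl}_0\mathbb{A}^2=\{((y_0,y_1),[s:t])\,:\,y_0t=y_1s\}\subset\mathbb{A}^2\times\mathbb{P}^1 .
\]
The core of the paper is the following statement, proved in Section~\ref{sec:plane}.

\begin{proposition}\label{prop:plane}
For every $X\in\mathrm{Sm}/S$ the map $F(X\times\mathbb{A}^2)\to F(X\times\mathrm{Bl}_0\mathbb{A}^2)$ is an equivalence.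
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:inv}, assuming Proposition~\ref{prop:plane}]
We use induction on $n$; the case $n=1$ is the hypothesis. Let $n\geq2$, assume that $F$ is $\mathbb{P}^{n-1}$-invariant, and let $X\in\mathrm{Sm}/S$. To use the assumption we need a fibration with fiber $\mathbb{P}^{n-1}$. The hyperplanes through the subspace $x_0=x_1=0$ form a pencil parametrized by $\mathbb{P}^1$, and we pass to its total space
\[
B=\{([x_0:\dots:x_n],[s:t])\,:\,x_0t=x_1s\}\subset\mathbb{P}^n\times\mathbb{P}^1,\qquad b\colon B\to\mathbb{P}^n,\quad q\colon B\to\mathbb{P}^1 .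
\]
For $n=2$ this is the plane blown up in the point $[0:0:1]$, fibered by the lines through that point.

\emph{The map $X\times q$ is an $F$-equivalence.} Over $\{s\neq0\}$ the equation reads $x_1=(t/s)x_0$, so $q^{-1}\{s\neq0\}\cong\{s\neq0\}\times\mathbb{P}^{n-1}$ with homogeneous coordinates $x_0,x_2,\dots,x_n$. Over $\{t\neq0\}$ it reads $x_0=(s/t)x_1$, and the coordinates are $x_1,x_2,\dots,x_n$. Over the intersection we restrict either trivialization. In particular $B$ is smooth over $\mathbb{Z}$. For each of these three opens $W\subset\mathbb{P}^1$, the map $X\times q^{-1}W\to X\times W$ is an $F$-equivalence by $\mathbb{P}^{n-1}$-invariance applied to $X\times W$, and Lemma~\ref{lem:glue} applies.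

\emph{The map $X\times b$ is an $F$-equivalence.} By Lemma~\ref{lem:glue} it suffices to check this over $D_I=\bigcap_{j\in I}D(x_j)$ for each nonempty $I\subset\{0,\dots,n\}$. If $0\in I$, the equation $t=(x_1/x_0)s$ determines $[s:t]=[x_0:x_1]$, so $b$ is an isomorphism over $D_I$; if $1\in I$, the equation $s=(x_0/x_1)t$ does the same. Otherwise choose $j\in I$ and use the coordinates $x_k/x_j$, $k\neq j$, on $D(x_j)$. The coordinates $y_0=x_0/x_j$ and $y_1=x_1/x_j$ are not inverted on $D_I$, so $D_I\cong\mathbb{A}^2\times W$ with $W$ a product of copies of $\mathbb{A}^1$ and $\mathbb{G}_m$. The equation of $B$ becomes $y_0t=y_1s$, so $b^{-1}(D_I)\cong\mathrm{Bl}_0\mathbb{A}^2\times W$ over $D_I$. Apply Proposition~\ref{prop:plane} to $X\times W$.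

The projection $X\times B\to X$ factors as $X\times B\to X\times\mathbb{P}^1\to X$, so it is an $F$-equivalence. It also factors as $X\times B\to X\times\mathbb{P}^n\to X$ with the first map an $F$-equivalence. Hence $X\times\mathbb{P}^n\to X$ is an $F$-equivalence.
\end{proof}

The fibration $q$ alone only exhibits $F(X)$ as a retract of $F(X\times\mathbb{P}^n)$, which any point of $\mathbb{P}^n(\mathbb{Z})$ does as well. The vanishing of the complementary summand comes from Proposition~\ref{prop:plane}.

\section{The blow-up of the plane}\label{sec:plane}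

Fix $X\in\mathrm{Sm}/S$. The fibers of $\mathrm{Bl}_0\mathbb{A}^2\to\mathbb{A}^2$ are points except over the origin, so $\mathbb{P}^1$-invariance does not apply to this map directly. What the blow-up shares with the products $Y\times\mathbb{P}^1$ is that its charts are described by monomials.

\subsection{A hexagon of characters}\label{subsec:hexagon}

The charts of the blow-up involve the monomials $y_0$, $y_1$, $y_1/y_0$, $y_0/y_1$. The standard cover of $\mathbb{P}^1$ relates a coordinate to its inverse, so we add $y_0^{-1}$ and $y_1^{-1}$. Let $M=\mathbb{Z}^2$ be the lattice of Laurent monomials in $y_0,y_1$, written additively, with basis $v_0,v_1$ corresponding to $y_0,y_1$. The six monomials are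
\[
v_0,\quad v_1,\quad v_2=v_1-v_0,\quad v_3=-v_0,\quad v_4=-v_1,\quad v_5=v_0-v_1 .
\]
With indices in $\mathbb{Z}/6$ they satisfy
\begin{equation}\label{eq:hex}
v_{i-1}+v_{i+1}=v_i,\qquad v_{i+3}=-v_i .
\end{equation}
By the first relation and induction on $i$, both $\{v_i,v_{i+1}\}$ and $\{v_{i-1},v_{i+1}\}$ are bases of $M$. Unit vectors in the plane at angles $i\pi/3$ satisfy the same relation, so we may draw $v_0,\dots,v_5$ as the vertices of a regular hexagon (Figure~\ref{fig:hex}). For $y_0=x_0/x_2$ and $y_1=x_1/x_2$ they are the six ratios $x_a/x_b$ of homogeneous coordinates on $\mathbb{P}^2$.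

Let $\mathcal{P}$ be the finite set of the following submonoids of $M$, ordered by inclusion:
\begin{gather*}
0,\qquad R_i=\mathbb{N}v_i,\qquad Q_i=\mathbb{N}v_i+\mathbb{N}v_{i+1},\qquad K_i=\mathbb{N}v_{i-1}+\mathbb{N}v_{i+1},\\
L_i=\mathbb{Z}v_{i+1},\qquad H_i=\mathbb{N}v_i+\mathbb{Z}v_{i+1}=\mathbb{N}v_{i-1}+\mathbb{Z}v_{i+1},\qquad M .
\end{gather*}
The two descriptions of $H_i$ agree because $v_{i-1}=v_i-v_{i+1}$. In the picture $R_i$ is a ray, $Q_i$ a narrow sector, $K_i$ a wide sector, $L_i$ a line and $H_i$ a half-plane bounded by $L_i$. For $P\in\mathcal{P}$ put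
\[
U_P=\mathrm{Spec}\,\mathbb{Z}[P],\qquad\Phi(P)=F(X\times U_P).
\]
Each $P$ is isomorphic to some $\mathbb{N}^a\times\mathbb{Z}^b$, so $U_P\cong\mathbb{A}^a\times\mathbb{G}_m^b$ and $X\times U_P\in\mathrm{Sm}/S$. An inclusion $P\subset P'$ induces $U_{P'}\to U_P$, so $\Phi$ is a covariant functor $\mathcal{P}\to\mathcal{D}$. We write $(P_0;P',P'';P_1)$ for a square in $\mathcal{P}$ with $P_0\subset P'\subset P_1$ and $P_0\subset P''\subset P_1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \xs/\angA/\angB/\angC/\angD/\lab in {0/0/120/-60/0/{$(R_0;K_1,Q_5;H_1)$},3.7/60/120/-60/60/{$(R_1;Q_1,K_0;H_1)$},7.4/0/120/-60/60/{$(Q_0;K_1,K_0;H_1)$}} {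
\begin{scope}[xshift=\xs cm]
\fill[black,opacity=0.32] (0,0) -- (\angA:1.1) arc (\angA:\angB:1.1) -- cycle;
\fill[black,opacity=0.14] (0,0) -- (\angC:1.1) arc (\angC:\angD:1.1) -- cycle;
\foreach \k in {0,...,5} {\draw[->] (0,0) -- ({60*\k}:1); \node at ({60*\k}:1.35) {$v_{\k}$};}
\node at (0,-1.75) {\lab};
\end{scope}}
\end{tikzpicture}
\caption{Three ways of writing the half-plane $H_1$, which runs from $v_5$ to $v_2$, as a union of two shaded sectors. On the left and in the middle the sectors meet along a ray; these squares of monoids come from the standard cover of $\mathbb{A}^1\times\mathbb{P}^1$. On the right they overlap in the sector $Q_0$ between $v_0$ and $v_1$; this square comes from the cover of $\mathrm{Bl}_0\mathbb{A}^2$ by its two charts.}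
\label{fig:hex}
\end{figure}

Both the goal and the hypothesis are statements about squares in $\mathcal{P}$. We have $\mathbb{A}^2=U_{Q_0}$, and the charts of the blow-up are
\[
\{s\neq0\}=\mathrm{Spec}\,\mathbb{Z}[y_0,y_1/y_0]=U_{K_1},\qquad\{t\neq0\}=\mathrm{Spec}\,\mathbb{Z}[y_0/y_1,y_1]=U_{K_0},
\]
with intersection $\mathrm{Spec}\,\mathbb{Z}[y_0,(y_1/y_0)^{\pm1}]=U_{\mathbb{N}v_0+\mathbb{Z}v_2}=U_{H_1}$. Since $F$ is a Zariski sheaf, $F(X\times\mathrm{Bl}_0\mathbb{A}^2)\simeq\Phi(K_1)\times_{\Phi(H_1)}\Phi(K_0)$. So Proposition~\ref{prop:plane} says that $\Phi$ sends the \emph{blow-up square} $(Q_0;K_1,K_0;H_1)$ to a cartesian, equivalently cocartesian, square.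

\begin{lemma}\label{lem:P1squares}
For every $i\in\mathbb{Z}/6$ the functor $\Phi$ sends the following squares to cocartesian squares:
\[
\begin{array}{ll}
\mathrm{(a)}\ (R_{i-1};\,K_i,\,Q_{i-2};\,H_i),\qquad&\mathrm{(b)}\ (R_i;\,Q_i,\,K_{i-1};\,H_i),\\[2pt]
\mathrm{(c)}\ (L_i;\,H_i,\,H_{i+3};\,M),&\mathrm{(d)}\ (0;\,R_{i+1},\,R_{i-2};\,L_i).
\end{array}
\]
\end{lemma}

\begin{proof}
Let $P\in\mathcal{P}$ and $u\in M$ be such that the sum $P+\mathbb{Z}u$ is direct and such that $P+\mathbb{N}u$, $P-\mathbb{N}u$, $P+\mathbb{Z}u$ lie in $\mathcal{P}$. The monoid rings of these three are $\mathbb{Z}[P][\tau]$, $\mathbb{Z}[P][\tau^{-1}]$, $\mathbb{Z}[P][\tau^{\pm1}]$. So for $Y=X\times U_P$ the standard cover of $Y\times\mathbb{P}^1$ consists of $X\times U_{P+\mathbb{N}u}$ and $X\times U_{P-\mathbb{N}u}$, with intersection $X\times U_{P+\mathbb{Z}u}$. Since $F(Y)\simeq F(Y\times\mathbb{P}^1)$, the square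
\[
\begin{array}{ccc}
\Phi(P)&\longrightarrow&\Phi(P+\mathbb{N}u)\\
\downarrow&&\downarrow\\
\Phi(P-\mathbb{N}u)&\longrightarrow&\Phi(P+\mathbb{Z}u)
\end{array}
\]
is cartesian, hence cocartesian. Take $u=v_{i+1}$, so that $-u=v_{i-2}$: then $P=R_{i-1}$ gives (a), $P=R_i$ gives (b), and $P=0$ gives (d). For (c) take $P=L_i$ and $u=v_i$, and note that $L_i-\mathbb{N}v_i=\mathbb{N}v_{i+3}+\mathbb{Z}v_{i+4}=H_{i+3}$.
\end{proof}

\subsection{The model case and the subdivision square}\label{subsec:model}

Take the sheaf $F=R\Gamma(-,\mathcal{O})$ of Example~\ref{ex:O} and $X=S=\mathrm{Spec}\,A$. Then $\Phi(P)=A[P]$ is free on the elements of $P$. A square $(P_0;P',P'';P_1)$ goes to a cocartesian square if and only if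
\[
0\to A[P_0]\to A[P']\oplus A[P'']\to A[P_1]\to0
\]
is exact, that is, if and only if $P'\cap P''=P_0$ and $P'\cup P''=P_1$. For the blow-up square this is the right-hand panel of Figure~\ref{fig:hex}. A general $F$ has no decomposition into monomials, and we must derive the blow-up square from the squares (a)--(d).

A first step can be done by hand. Consider
\begin{equation}\label{eq:paste}
\begin{array}{ccccc}
\Phi(R_0)&\longrightarrow&\Phi(Q_0)&\longrightarrow&\Phi(K_1)\\
\downarrow&&\downarrow&&\downarrow\\
\Phi(Q_5)&\longrightarrow&\Phi(K_0)&\longrightarrow&\Phi(H_1).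
\end{array}
\end{equation}
The outer rectangle is the square (a) for $i=1$, and the right square is the blow-up square. So the blow-up square is cocartesian if and only if the left square is. The left square is the case $i=0$ of the \emph{subdivision square} $(R_i;Q_{i-1},Q_i;K_i)$, which cuts the wide sector $K_i$ along its middle ray. In coordinates $\alpha=y_0/y_1$, $\beta=y_1$ on $U_{K_0}=\mathbb{A}^2$ it is induced by the maps $(\alpha,\beta)\mapsto(\alpha,\alpha\beta)$ and $(\alpha,\beta)\mapsto(\alpha\beta,\beta)$. In the model case it says that a monomial $\alpha^k\beta^l$ lies in $A[\alpha,\alpha\beta]$ if $k\geq l$, in $A[\alpha\beta,\beta]$ if $k\leq l$, and in both exactly if it lies in $A[\alpha\beta]$.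

The same pasting with (b) in place of (a) compares the blow-up square with the subdivision square of $K_1$. The automorphism $v_i\mapsto v_{i+1}$ of $M$ carries the subdivision square of $K_0$ to that of $K_1$, so as a logical equivalence this gives nothing new. The information lies in the maps: the obstructions attached to $K_0$ and to $K_1$ are identified \emph{compatibly with their maps to a common target}. To use this, we need the obstruction as a functor on all of $\mathcal{P}$.

\subsection{The error functor}\label{subsec:error}

Let $\Sigma=\{0,R_i,Q_i\}\subset\mathcal{P}$ be the set of the origin, the six rays and the six narrow sectors, and put $\Sigma_P=\{\sigma\in\Sigma:\sigma\subset P\}$. These are the pieces into which the hexagon cuts $P$. We have $R_j\subset P$ if and only if $v_j\in P$, and $Q_j\subset P$ if and only if $v_j,v_{j+1}\in P$. The relations \eqref{eq:hex} show that the $v_j$ listed below lie in $P$, and the others do not because in the picture they lie outside the real cone spanned by the generators of $P$. Besides $0$, the set $\Sigma_P$ contains: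
\[
\begin{array}{c|l|l}
P&\text{rays}&\text{narrow sectors}\\ \hline
R_i&R_i&\text{none}\\
Q_i&R_i,\,R_{i+1}&Q_i\\
K_i&R_{i-1},\,R_i,\,R_{i+1}&Q_{i-1},\,Q_i\\
L_i&R_{i-2},\,R_{i+1}&\text{none}\\
H_i&R_{i-2},\,R_{i-1},\,R_i,\,R_{i+1}&Q_{i-2},\,Q_{i-1},\,Q_i\\
M&\text{all}&\text{all}
\end{array}
\]

Let $\Psi\colon\mathcal{P}\to\mathcal{D}$ be the left Kan extension of $\Phi|_\Sigma$ along $\Sigma\subset\mathcal{P}$. It is given by
\[
\Psi(P)=\operatorname*{colim}_{\sigma\in\Sigma_P}\Phi(\sigma),
\]
and it exists because the nerve of a finite poset is a finite simplicial set and $\mathcal{D}$ has finite colimits. Thus $\Psi(P)$ is what $\Phi(P)$ would be if it were glued from the pieces of $P$. The adjunction between Kan extension and restriction gives a natural transformation $\Psi\to\Phi$, and we define the \emph{error functor}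
\[
E=\mathrm{cofib}(\Psi\to\Phi)\colon\mathcal{P}\to\mathcal{D}.
\]
For $\sigma\in\Sigma$ the poset $\Sigma_\sigma$ has the largest element $\sigma$, so $\Psi(\sigma)\simeq\Phi(\sigma)$ and $E|_\Sigma=0$.

The advantage of $\Psi$ is that it obeys the rule found in the model case. Call a square $(P_0;P',P'';P_1)$ \emph{exact} if $\Sigma_{P'}\cap\Sigma_{P''}=\Sigma_{P_0}$ and $\Sigma_{P'}\cup\Sigma_{P''}=\Sigma_{P_1}$.

\begin{lemma}\label{lem:exact}
The functor $\Psi$ sends exact squares to cocartesian squares.
\end{lemma}

\begin{proof}
The subsets $\Sigma_{P'}$ and $\Sigma_{P''}$ are downward closed in $\Sigma_{P_1}$ and cover it. A chain in $\Sigma_{P_1}$ therefore lies in whichever of the two contains its top element, and it lies in both exactly if it lies in $\Sigma_{P_0}$. So the nerve of $\Sigma_{P_1}$ is the pushout of the nerves of $\Sigma_{P'}$ and $\Sigma_{P''}$ along the monomorphisms from the nerve of $\Sigma_{P_0}$. By \cite[Prop.~4.4.2.2]{HTT}, a colimit indexed by such a pushout of simplicial sets is the pushout of the colimits indexed by the three pieces.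
\end{proof}

\begin{lemma}\label{lem:check}
The squares {\rm(a)--(d)} and the subdivision squares are exact.
\end{lemma}

\begin{proof}
We read off the table, omitting the element $0$, which lies in every $\Sigma_P$.

(a) $\Sigma_{K_i}$ has $R_{i-1},R_i,R_{i+1},Q_{i-1},Q_i$ and $\Sigma_{Q_{i-2}}$ has $R_{i-2},R_{i-1},Q_{i-2}$. They share $R_{i-1}$, and together they give the row of $H_i$.

(b) $\Sigma_{Q_i}$ has $R_i,R_{i+1},Q_i$ and $\Sigma_{K_{i-1}}$ has $R_{i-2},R_{i-1},R_i,Q_{i-2},Q_{i-1}$. They share $R_i$, and together they give the row of $H_i$.

(c) $\Sigma_{H_{i+3}}$ has $R_{i+1},R_{i+2},R_{i+3},R_{i+4}=R_{i-2}$ and $Q_{i+1},Q_{i+2},Q_{i+3}$. It shares $R_{i+1}$ and $R_{i-2}$ with $\Sigma_{H_i}$, which is the row of $L_i$, and the union contains all six rays and all six narrow sectors.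

(d) The rays $R_{i+1}$ and $R_{i-2}$ are distinct, and they form the row of $L_i$.

Finally, $\Sigma_{Q_{i-1}}$ has $R_{i-1},R_i,Q_{i-1}$ and $\Sigma_{Q_i}$ has $R_i,R_{i+1},Q_i$. They share $R_i$, and together they give the row of $K_i$.
\end{proof}

\subsection{Halfway around the hexagon}\label{subsec:around}

\begin{proposition}\label{prop:vanish}
The error functor $E$ is zero; that is, $\Psi\to\Phi$ is an equivalence.
\end{proposition}

\begin{proof}
Both $\Phi$ and $\Psi$ send (a)--(d) to cocartesian squares, by Lemmas~\ref{lem:P1squares}, \ref{lem:exact} and~\ref{lem:check}. Hence so does $E$. Since $E$ vanishes on $\Sigma$, we obtain for all $i$: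
\begin{itemize}
\item from (d), $E(L_i)=0$;
\item from (a), the map $\alpha_i\colon E(K_i)\to E(H_i)$ is an equivalence, being a pushout of $E(R_{i-1})=0\to E(Q_{i-2})=0$;
\item from (b) with index $i+1$, the map $\beta_i\colon E(K_i)\to E(H_{i+1})$ is an equivalence, being a pushout of $E(R_{i+1})=0\to E(Q_{i+1})=0$;
\item from (c) and $E(L_i)=0$, the map $(a_i,a_{i+3})\colon E(H_i)\oplus E(H_{i+3})\to E(M)$ is an equivalence, where $a_j\colon E(H_j)\to E(M)$ is induced by $H_j\subset M$.
\end{itemize}
We now work in the homotopy category of $\mathcal{D}$. The maps $a_i\alpha_i$ and $a_{i+1}\beta_i$ are both induced by $K_i\subset M$, so they are equal. The equivalence $\theta_i=\beta_i\alpha_i^{-1}\colon E(H_i)\to E(H_{i+1})$ therefore satisfies $a_{i+1}\theta_i=a_i$. Three steps lead from a half-plane to the opposite one: $\theta=\theta_2\theta_1\theta_0\colon E(H_0)\to E(H_3)$ satisfies $a_3\theta=a_0$. Let $\rho\colon E(M)\to E(H_0)$ be the inverse of $(a_0,a_3)$ followed by the projection to the first summand. Then $\rho a_0=\mathrm{id}$ and $\rho a_3=0$, so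
\[
\mathrm{id}_{E(H_0)}=\rho a_0=\rho a_3\theta=0 .
\]
Hence $E(H_0)=0$. The equivalences $\theta_i$ and $\alpha_i$ give $E(H_i)=E(K_i)=0$ for all $i$, and then $E(M)\simeq E(H_0)\oplus E(H_3)=0$.
\end{proof}

In the language of the model case, the error behaves like a function whose monomials lie in $H_0$ and also in the opposite half-plane $H_3$. They then lie on the common boundary line, where there is no error.

\begin{proof}[Proof of Proposition~\ref{prop:plane}]
By Lemmas~\ref{lem:exact} and~\ref{lem:check}, $\Psi$ sends the subdivision square $(R_0;Q_5,Q_0;K_0)$ to a cocartesian square. By Proposition~\ref{prop:vanish} so does $\Phi$. Thus the left square and the outer rectangle of \eqref{eq:paste} are cocartesian, and so is the blow-up square on the right.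
\end{proof}

This completes the proofs of Theorems~\ref{thm:inv} and~\ref{thm:main}.

\begin{remark}\label{rem:hyp}
Invariance under $\mathbb{P}^1$ entered this section only through Lemma~\ref{lem:P1squares}, where it was applied to $X$, $X\times\mathbb{A}^1$ and $X\times\mathbb{G}_m$; descent was used only for covers by two opens. Stability was needed to turn the cartesian squares produced by descent into cocartesian ones, which can be compared with the colimits $\Psi(P)$, to deduce $\Psi\simeq\Phi$ from the vanishing of a cofiber, and to turn the result back into a cartesian square. The argument therefore gives no information on sheaves of spaces.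
\end{remark}

\section{Bundles and blow-ups in smooth centers}\label{sec:bundles}

Let $F$ be a $\mathbb{P}^1$-invariant Zariski sheaf. By Theorem~\ref{thm:inv} it is $\mathbb{P}^n$-invariant for all $n\geq1$, and for $n=0$ trivially.

\subsection{Projective, Grassmann and flag bundles}

Write $\mathbb{P}(\mathcal{V})$, $\mathrm{Gr}_k(\mathcal{V})$, $\mathrm{Fl}(\mathcal{V})$ for the $X$-schemes that parametrize line subbundles, subbundles of rank $k$, and full flags $0\subset\mathcal{V}_1\subset\dots\subset\mathcal{V}_r=\mathcal{V}$ of subbundles with $\mathcal{V}_j$ of rank $j$. They are smooth and proper over $X$, so they lie in $\mathrm{Sm}/S$.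

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Cover $X$ by finitely many quasi-compact opens that trivialize $\mathcal{V}$. Over each intersection $U$ of these, $\mathbb{P}(\mathcal{V})\to X$ is the projection $U\times\mathbb{P}^{r-1}\to U$. Lemma~\ref{lem:glue} shows that $\pi\colon\mathbb{P}(\mathcal{V})\to X$ is an $F$-equivalence.

For flags we use induction on $r$, for all $X$ at once; for $r=1$ we have $\mathrm{Fl}(\mathcal{V})=X$. For $r\geq2$ a flag is a line $\mathcal{V}_1$ together with a flag in the quotient, so $\mathrm{Fl}(\mathcal{V})=\mathrm{Fl}(\pi^*\mathcal{V}/\mathcal{V}_1)$ over $\mathbb{P}(\mathcal{V})$, and $\mathrm{Fl}(\mathcal{V})\to\mathbb{P}(\mathcal{V})\to X$ is a composite of $F$-equivalences.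

A Grassmannian lies between $\mathrm{Fl}(\mathcal{V})$ and $X$. For $k=0$ or $k=r$ it equals $X$. For $0<k<r$ let $\mathcal{V}'$ and $\mathcal{V}''$ be the tautological subbundle and quotient bundle on $G=\mathrm{Gr}_k(\mathcal{V})$. A flag with $k$-th term $\mathcal{V}'$ is a flag in $\mathcal{V}'$ together with a flag in $\mathcal{V}''$. So $\mathrm{Fl}(\mathcal{V})=\mathrm{Fl}(\mathcal{V}')\times_G\mathrm{Fl}(\mathcal{V}'')$ is a full flag bundle over the full flag bundle $\mathrm{Fl}(\mathcal{V}')\to G$. Thus $\mathrm{Fl}(\mathcal{V})\to G$ and $\mathrm{Fl}(\mathcal{V})\to X$ are $F$-equivalences, and so is $G\to X$.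
\end{proof}

\subsection{The origin of affine space}

Recall that the blow-up $\mathrm{Bl}_ZX=\mathrm{Proj}\bigoplus_{n\geq0}\mathcal{I}^n$ of $X$ along the closed subscheme $Z$ with ideal $\mathcal{I}$ commutes with flat base change on $X$ and is an isomorphism over $X\setminus Z$. For $c\geq1$ let
\[
\mathrm{Bl}_0\mathbb{A}^c=\{(y,[s_1:\dots:s_c])\,:\,y_is_j=y_js_i\}\subset\mathbb{A}^c\times\mathbb{P}^{c-1}.
\]
For any scheme $Y$, flat over $\mathbb{Z}$ or not,
\begin{equation}\label{eq:blowlin}
\mathrm{Bl}_{Y\times0}(Y\times\mathbb{A}^c)=Y\times\mathrm{Bl}_0\mathbb{A}^c .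
\end{equation}
Indeed, for $Y=\mathrm{Spec}\,A$ the generators $y_1,\dots,y_c$ of the ideal embed the left side into the right side as a closed subscheme, and on the chart $s_i\neq0$ both are the spectrum of the polynomial ring $A[y_i,\,y_j/y_i\ (j\neq i)]$. These charts also show that $\mathrm{Bl}_0\mathbb{A}^c$ is smooth over $\mathbb{Z}$.

For $c=2$ the next lemma is Proposition~\ref{prop:plane}. Now that projective spaces are known to be invisible, the argument of Section~\ref{sec:induction} can be run backwards, from the global statement to the local one.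

\begin{lemma}\label{lem:linear}
For $c\geq1$ and $Y\in\mathrm{Sm}/S$, the map $Y\times\mathrm{Bl}_0\mathbb{A}^c\to Y\times\mathbb{A}^c$ is an $F$-equivalence.
\end{lemma}

\begin{proof}
Let $B=\{([x_0:\dots:x_c],[s_1:\dots:s_c]):x_is_j=x_js_i\text{ for }i,j\geq1\}\subset\mathbb{P}^c\times\mathbb{P}^{c-1}$, with projections $b$ and $q$. Over $\{s_i\neq0\}$ the equations are equivalent to $x_j=(s_j/s_i)x_i$ for $j\geq1$, so there $B$ is $\{s_i\neq0\}\times\mathbb{P}^1$ with coordinates $[x_0:x_i]$. These trivializations restrict to the intersections of the opens $\{s_i\neq0\}$, so $Y\times q$ is an $F$-equivalence by Lemma~\ref{lem:glue}. The projections from $Y\times\mathbb{P}^{c-1}$ and $Y\times\mathbb{P}^c$ to $Y$ are $F$-equivalences; hence so are $Y\times B\to Y$ and $Y\times b$. Cover $\mathbb{P}^c$ by $D(x_0)=\mathbb{A}^c$ and $U=D(x_1)\cup\dots\cup D(x_c)$. Over $U$ the equations determine $[s_1:\dots:s_c]=[x_1:\dots:x_c]$, so $b$ is an isomorphism; over $D(x_0)$ it is $\mathrm{Bl}_0\mathbb{A}^c\to\mathbb{A}^c$. Apply the Zariski case of Lemma~\ref{lem:excise}.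
\end{proof}

\subsection{Smooth centers}

A closed immersion $Z\subset X$ of smooth $S$-schemes has a finitely generated ideal and a locally free conormal sheaf, whose rank is the codimension. Where the codimension is $0$, the subscheme $Z$ is open in $X$ and the blow-up is empty, so this case must be excluded: for $Z=X$ the claim would read $F(X)=0$. A pair $(X,Z)$ is not Zariski locally of the form $(Z\times\mathbb{A}^c,Z\times0)$, but it is connected to this model by \'etale maps that are isomorphisms over $Z$. This is the one place where Nisnevich descent is used.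

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
\emph{Reduction to a chart.} By \cite[17.12.2]{EGA}, every point of $Z$ has an open neighborhood $W$ in $X$ with an \'etale $S$-morphism $g\colon W\to\mathbb{A}^d_S=\mathbb{A}^{d-c}_S\times\mathbb{A}^c$ such that $Z\cap W=g^{-1}(\mathbb{A}^{d-c}_S\times0)$ as schemes; here $c\geq1$ is the codimension at the point. By flat base change and \eqref{eq:blowlin}, the blow-up over $W$ is \'etale over $\mathbb{A}^{d-c}_S\times\mathrm{Bl}_0\mathbb{A}^c$. So $\mathrm{Bl}_ZX$ is smooth over $S$, and it is proper over $X$, hence an object of $\mathrm{Sm}/S$. Cover $X$ by finitely many quasi-compact opens, each disjoint from $Z$ or carrying such a $g$. An intersection of members of the cover is again disjoint from $Z$ or carries the restriction of some $g$. Over opens disjoint from $Z$ the blow-up is an isomorphism. By Lemma~\ref{lem:glue} we may assume that $g$ is defined on all of $X$.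

\emph{A common \'etale neighborhood.} The map $g_Z\colon Z\to T=\mathbb{A}^{d-c}_S$ is a base change of $g$, so it is \'etale, and it is separated because $Z$ is separated over $S$. The schemes $X$ and $Z\times\mathbb{A}^c$ are both \'etale over $\mathbb{A}^d_S$, the second by $g_Z\times\mathrm{id}$, so we form
\[
X''=X\times_{\mathbb{A}^d_S}(Z\times\mathbb{A}^c)\in\mathrm{Sm}/S,
\]
which is \'etale over both factors. The subschemes $Z\subset X$ and $Z\times0\subset Z\times\mathbb{A}^c$ are the preimages of $T\times0$, so they have the same preimage $Z\times_TZ$ in $X''$. This is larger than $Z$ in general, and we remove the excess. The diagonal $\Delta\cong Z$ is open in $Z\times_TZ$ since $g_Z$ is \'etale, and closed since $g_Z$ is separated. So $(Z\times_TZ)\setminus\Delta$ is closed in $X''$; let $X'$ be its open complement. The set $X'$ is the union of $\Delta$ and of the loci in $X''$ where one of the $c$ coordinates of $\mathbb{A}^c$ is invertible, so it is quasi-compact and $X'\in\mathrm{Sm}/S$. The \'etale maps $X'\to X$ and $X'\to Z\times\mathbb{A}^c$ restrict to the isomorphisms $\Delta\to Z$ and $\Delta\to Z\times0$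 over $Z$ and $Z\times0$. Together with the opens $X\setminus Z$ and $Z\times(\mathbb{A}^c\setminus0)$, which are quasi-compact for the same reason, they form two distinguished squares.

\emph{Excision.} By flat base change, $\mathrm{Bl}_\Delta X'\to X'$ is the pullback both of $\mathrm{Bl}_ZX\to X$ and of the blow-up of $Z\times\mathbb{A}^c$ along $Z\times0$, which is $Z\times\mathrm{Bl}_0\mathbb{A}^c\to Z\times\mathbb{A}^c$ by \eqref{eq:blowlin}. The last map is an $F$-equivalence by Lemma~\ref{lem:linear}. Lemma~\ref{lem:excise}, applied to the second distinguished square and then to the first, shows that $\mathrm{Bl}_\Delta X'\to X'$ and then $\mathrm{Bl}_ZX\to X$ are $F$-equivalences.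

\emph{The stable category.} By Proposition~\ref{prop:describe}, every object $F$ of $\mathcal{SH}^{\mathbb{P}^1}_{S^1}(S)$ is a $\mathbb{P}^1$-invariant Nisnevich sheaf of spectra, and the map $\mathrm{Map}(\Sigma^\infty X_+,F)\to\mathrm{Map}(\Sigma^\infty(\mathrm{Bl}_ZX)_+,F)$ is $\Omega^\infty$ of the equivalence just proved. The Yoneda lemma gives the last assertion.
\end{proof}

\section{Real points and even-dimensional projective spaces}\label{sec:real}

We look for a theory that does not see $\mathbb{P}^2$ but sees $\mathbb{P}^1$. Real points provide one: the reduced cohomology of $\mathbb{RP}^{2m}$ is killed by $2$, while $\mathbb{RP}^1$ is a circle.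

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $A=\mathbb{Z}[1/2]$. For $X\in\mathrm{Sm}/\mathbb{R}$ the set $X(\mathbb{R})$ is a manifold. Let $F(X)=R\Gamma(X(\mathbb{R}),A)$ be its sheaf cohomology with constant coefficients, viewed as a spectrum. The functor from complexes of $A$-modules to spectra preserves limits and detects equivalences, so we may argue with complexes.

\emph{$F$ is a Nisnevich sheaf.} We have $F(\emptyset)=0$. Let $(X,U,p\colon V\to X)$ be a distinguished square and $Z$ the reduced complement of $U$. Recall that for a closed subspace $i\colon C\to N$ with open complement $j$ there is a fiber sequence $i_*i^!A\to A\to Rj_*j^*A$ of complexes of sheaves on $N$, where $i^!$ is the derived functor of sections supported on $C$, and that its formation commutes with restriction to open subsets of $N$. Apply this to $i\colon Z(\mathbb{R})\to X(\mathbb{R})$, with complement $U(\mathbb{R})$, and to the lift $i_V\colon Z(\mathbb{R})\to V(\mathbb{R})$, a closed embedding with image $p^{-1}(Z(\mathbb{R}))$ and complement $(V\times_XU)(\mathbb{R})$. We get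
\[
\mathrm{fib}(F(X)\to F(U))=R\Gamma(Z(\mathbb{R}),i^!A),\qquad\mathrm{fib}(F(V)\to F(V\times_XU))=R\Gamma(Z(\mathbb{R}),i_V^!A).
\]
The map between these fibers is induced by the pullback map $i^!A\to i_V^!A$ on $Z(\mathbb{R})$. By the inverse function theorem $p$ is a local homeomorphism on real points. If $N\subset V(\mathbb{R})$ is an open set that $p$ maps homeomorphically onto an open set, then $p$ identifies the pairs $(N,N\cap p^{-1}(Z(\mathbb{R})))$ and $(p(N),p(N)\cap Z(\mathbb{R}))$. So $i^!A\to i_V^!A$ is locally, hence globally, an equivalence. A square whose parallel maps have equivalent fibers is cartesian.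

\emph{$F$ is $\mathbb{P}^{2m}$-invariant.} The cellular chain complex of $\mathbb{RP}^n$ has one generator in each degree $0\leq k\leq n$, and the differential from degree $k$ is multiplication by $1+(-1)^k$. With coefficients in $A$, the differentials from even degrees $k\geq2$ are isomorphisms and the others vanish. For $n=2m$ the generators in degrees $1,\dots,2m$ cancel in pairs, so $\mathbb{RP}^{2m}$ has the $A$-cohomology of a point; for manifolds, sheaf cohomology with constant coefficients agrees with singular cohomology. The projection $\pi\colon(X\times\mathbb{P}^{2m})(\mathbb{R})=X(\mathbb{R})\times\mathbb{RP}^{2m}\to X(\mathbb{R})$ is proper. By proper base change the stalks of $R^q\pi_*A$ are the groups $H^q(\mathbb{RP}^{2m},A)$, so $A\to R\pi_*A$ is an equivalence and $F(X)\simeq F(X\times\mathbb{P}^{2m})$.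

\emph{$F$ is not $\mathbb{P}^1$-invariant.} For $X=\mathrm{Spec}\,\mathbb{R}$ the complex $F(X)=A$ lies in degree $0$, whereas $H^1(\mathbb{P}^1(\mathbb{R}),A)=H^1(S^1,A)=A\neq0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPO}
Federico Binda, Doosung Park and Paul Arne {\O}stv{\ae}r,
\emph{Logarithmic motivic homotopy theory},
arXiv:2303.02729 (2023).

\bibitem{EGA}
\emph{EGA IV}.

\bibitem{HA}
Lurie, \emph{Higher Algebra}.

\bibitem{HTT}
Lurie, \emph{Higher Topos Theory}.

\bibitem{Robalo}
Robalo, \emph{K-theory and the bridge from motives to noncommutative motives}.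

\end{thebibliography}
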